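# Raising dimension from one to three: a $p$-adic action on a one-dimensional compactum

## 1. Midpoints of pairs of points on a triangle

Let $\sigma$ be a solid triangle. Its boundary $\partial\sigma$ is a circle, which we also write as $\mathbb R/\mathbb Z$. On the torus $T=\partial\sigma\times\partial\sigma$ consider the midpoint map
$$a:T\to\sigma,\qquad a(x_0,x_1)=\tfrac12(x_0+x_1).$$
The group $\mathbb Z_2$ swaps the coordinates, and $a$ does not notice. So $a$ induces a map $\bar a:M\to\sigma$ on the space $M=T/\mathbb Z_2$ of unordered pairs $\{x_0,x_1\}$. (This $M$ is a Möbius band whose boundary is the diagonal.) Let $D\subset T$ be the set of pairs that lie on a common edge, that is, three squares $e\times e$. Since edges are convex, $a(D)\subset\partial\sigma$. On the diagonal, $a$ is the identity of $\partial\sigma$.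

*Upstairs, the triangle can be emptied.* The straight-line homotopy from $\tfrac12(x_0+x_1)$ to $x_0$ deforms $a$ to the first projection, which takes values in $\partial\sigma$. During the homotopy a pair on an edge $e$ stays over $e$, so $D$ stays over $\partial\sigma$ all the time. Up to such a deformation $a$ is a map to a one-dimensional space.

*Downstairs, it cannot.* Suppose $\bar a$ could be deformed to a map $f:M\to\partial\sigma$ with the image of $D$ staying over $\partial\sigma$. Restricted to the diagonal loop $t\mapsto\{t,t\}$, the map $f$ would then have degree $1$. But the loops $t\mapsto\{t,t+\tfrac12(1-\lambda)\}$, $0\le\lambda\le1$, deform $t\mapsto\{t,t+\tfrac12\}$ into the diagonal loop, and $t\mapsto\{t,t+\frac12\}$ already closes up at $t=\frac12$, because $\{\frac12,1\}=\{0,\frac12\}$ in $\mathbb R/\mathbb Z$. So the diagonal loop is freely homotopic to a loop traversed twice, and every map $M\to\partial\sigma$ has even degree on it. Contradiction.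

The same computation works for $\mathbb Z_m$ rotating the coordinates of $(\partial\sigma)^m$. In the quotient, $t\mapsto[t,t+\frac1m,\dots,t+\frac{m-1}m]$ closes up at $t=\frac1m$, and shrinking the offsets deforms it to the diagonal. Thus every map of the quotient to $\partial\sigma$ has degree divisible by $m$ on the diagonal. The value $m$ occurs, for the map $[x_0,\dots,x_{m-1}]\mapsto\sum x_i$.

So a finite cyclic group can act on a space that looks one-dimensional over $\sigma$, while the quotient still looks two-dimensional, up to multiples of the order of the group. Imagine this done over all triangles of a complex, then again over a fine triangulation of the result with a larger cyclic $p$-group, and so on. In the limit the groups $\mathbb Z_{p^i}$ become the $p$-adic integers. One may hope for a one-dimensional limit with a two-dimensional orbit space. But why stop at triangles? We can also take tuples of points on the $1$-skeleton of a tetrahedron, and that is again one-dimensional data. Can the orbit space be three-dimensional?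

## 2. Actions of the $p$-adic integers and the dimension of orbit spaces

Let $p$ be a prime.

**Definition 2.1.** $A_p=\varprojlim\mathbb Z_{p^i}$ is the compact group of $p$-adic integers, with the inverse limit topology. A *compactum* is a compact metric space, $\dim$ is covering dimension. An *action* of $A_p$ on $X$ is a continuous one: $A_p\times X\to X$ is continuous. The orbit space $X/A_p$ has the quotient topology.

As $A_p$ is compact, for a compactum $X$ the space $X/A_p$ is compact Hausdorff, hence metrizable as a Hausdorff image of a compactum. The orbit map is always open.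

We use these textbook facts. "Polyhedron" means finite simplicial complex; $\check H$ is Čech cohomology, which agrees with singular cohomology on finite CW complexes.

- (D1) An inverse limit of a sequence of compacta of dimension $\le n$ has dimension $\le n$.
- (D2) If $X$ is a compactum with $\dim X\le n$, then $\check H^k(X,A;M)=0$ for all $k>n$, all closed $A$, and all coefficient groups $M$.
- (D3) Continuity: $\check H^k(\varprojlim(X_i,A_i);M)=\varinjlim\check H^k(X_i,A_i;M)$ for compact pairs.
- (D4) A finite union of closed subsets of dimension $\le n$ has dimension $\le n$. For a nonempty finite-dimensional compactum $C$, $\dim(C\times[0,1])=\dim C+1$ (Hurewicz).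
- (D5) A nonempty compactum has dimension $0$ exactly when its clopen sets form a base.
- (D6) Alexandroff's theorem on $\varepsilon$-maps. A map is an *$\varepsilon$-map* if point preimages have diameter at most $\varepsilon$. (Example: the projection $[0,1]\times[0,\varepsilon]\to[0,1]$.) If for every $\varepsilon>0$ the compactum $X$ has an $\varepsilon$-map to a polyhedron of dimension $\le n$, then $\dim X\le n$. Indeed, given an open cover of $X$ with Lebesgue number $\lambda$, take $\varepsilon<\lambda$. By compactness each point of the polyhedron has a neighborhood whose preimage has diameter $<\lambda$. Refine these neighborhoods to a cover of order $\le n+1$ and pull it back.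

Now the simplest cases.

*No jump over a product.* Translation on the first factor of $A_p\times[0,1]$ has orbit space $[0,1]$. Both dimensions are $1$.

*No jump for the solenoid.* Let $\Sigma_p=(A_p\times\mathbb R)/\mathbb Z$, where $1\in\mathbb Z$ acts by $(g,s)\mapsto(g+1,s-1)$. Translation in the first coordinate is a free action of $A_p$: if $(g+h,s)=(g+k,s-k)$ with $k\in\mathbb Z$, then $k=0$ and $h=0$. The orbit space is $\mathbb R/\mathbb Z$. Also $\Sigma_p$ is a union of two closed copies of $A_p\times[0,\frac12]$ and contains arcs, so $\dim\Sigma_p=1$. Again both dimensions are $1$.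

*No jump for free actions of finite groups.* There the orbit map is a covering, so the orbit space is a finite union of closed sets homeomorphic to closed subsets of $X$. A jump has to come from the passage to the limit.

*No jump in dimension zero.* Let $\dim X=0$, with any action, and let $q:X\to Y=X/A_p$ be the orbit map. It is open, and it is closed because $X$ is compact. For $y\in O\subset Y$, $O$ open, take $x\in q^{-1}(y)$ and a clopen $U$ with $x\in U\subset q^{-1}(O)$. Then $q(U)$ is clopen and $y\in q(U)\subset O$. So $\dim Y=0$.

Yang showed that if $A_p$ acts effectively on a manifold $M$, then $\dim M/A_p=\dim M+2$. Raymond and Williams constructed, for every $n\ge2$, an action of $A_p$ on an $n$-dimensional compactum with $\dim X/A_p=n+2$. The problem of this talk is from Michael Levin, "On Raymond-Williams' example", arXiv:1909.12660 (2019): does there exist an action of $A_p$ on a $1$-dimensional compactum with $3$-dimensional orbit space? Write $\mathbb Z_{(p)}$ for the rational numbers with denominator prime to $p$.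

**Theorem A.** For every prime $p$ there are a $1$-dimensional compactum $X$ and a free continuous action of $A_p$ on $X$ with $\dim X/A_p=3$.

**Theorem B.**

1. Let $K_0$ be a finite connected simplicial complex, $\dim K_0\le3$, and $0\neq u\in H^3(K_0;\mathbb Z_{(p)})$. There are a $1$-dimensional compactum $X$ with a free $A_p$-action, $\dim X/A_p=3$, and a map $X/A_p\to K_0$ under which $u$ has nonzero image in $\check H^3(X/A_p;\mathbb Z_{(p)})$.
2. For every $n\ge1$ there is a free $A_p$-action on an $n$-dimensional compactum with $(n+2)$-dimensional orbit space. For $n=0$ no action raises dimension.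
3. If $A_p$ acts freely on a compactum $X$ with $\dim X=n<\infty$, then $\dim_{\mathbb Z}X/A_p\le n+2$. Hence $\dim X/A_p\le n+2$ or $\dim X/A_p=\infty$, so the jump by $2$ is the largest finite jump for free actions.

Theorem A is Theorem B(1) with $K_0=\partial\Delta^4\cong S^3$ and $u$ a generator. The last clause of B(2) was just proved. The number $\dim_{\mathbb Z}$ is defined in Section 10.

## 3. Borel cohomology of cyclic $p$-groups

From now until the end of Section 8, $R=\mathbb Z_{(p)}$ and cohomology has coefficients in $R$ unless indicated. The swap of Section 1 has fixed points on the diagonal, and we want free actions. The standard remedy is to multiply by a free contractible space; this section collects what we need about it.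

**Definition 3.1.** Let a finite group $\Pi$ act on a finite regular CW pair $(X,X')$ by homeomorphisms permuting the cells, and let $E\Pi$ be a free contractible $\Pi$-CW complex. Put
$$H^k_\Pi(X,X')=H^k(X\times_\Pi E\Pi,\;X'\times_\Pi E\Pi).$$

Since $\Pi$ permutes the cells of $X\times E\Pi$ freely, $X\times_\Pi E\Pi$ is a CW complex, and invariant subcomplexes give subcomplexes. For $\Pi'\le\Pi$ we use $E\Pi$ also as $E\Pi'$. Example: if $\Pi=\mathbb Z_2$ swaps two points, the Borel construction is $E\Pi$ and we get the cohomology of a point. If $X$ is one point, it is $B\Pi=\mathbb RP^\infty$, and for $p=2$ we get $H^2_\Pi(pt)=R/2$.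

**Definition 3.2.** A class in the image of $H^k(B\Pi)\to H_\Pi^k(X)$ is called *constant*. The map $\rho:H_\Pi^*(X,X')\to H^*(X,X')$ is restriction to the trivial group, that is, pullback to $X\times E\Pi\simeq X$.

The image of $\rho$ is $\Pi$-invariant, and $\rho$ kills constant classes of positive degree, since those are pulled back from $E\Pi$. Being induced by a map, $\rho$ commutes with connecting homomorphisms.

For $\Pi'\le\Pi$ the map $X\times_{\Pi'}E\Pi\to X\times_\Pi E\Pi$ is a covering with $[\Pi:\Pi']$ sheets. Pullback is the restriction $\mathrm{res}$. The transfer $\mathrm{tr}_{\Pi'}^\Pi:H^*_{\Pi'}(X)\to H^*_\Pi(X)$ is induced by the cochain map that sends $c$ to the cochain whose value on a singular simplex is the sum of the values of $c$ on all its lifts. Transfers are compatible with pullbacks of coverings, hence natural in $X$, and $\mathrm{tr}\circ\mathrm{res}$ is multiplication by $[\Pi:\Pi']$. By naturality for $X\to pt$, transfers of constant classes are constant. Example: $\mathrm{tr}_1^\Pi:H^0(pt)=R\to H^0(B\Pi)=R$ is multiplication by $|\Pi|$, because $\mathrm{res}$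 is the identity here.

For abelian $\Pi$ we need the formula
$$\rho\,\mathrm{tr}^\Pi_{\Pi'}(x)=\sum_{g\in\Pi/\Pi'}g^*\rho(x).\tag{3.1}$$
To see it, pull the covering back to $X\times E\Pi$. A point of the pullback over $z$ is a $\Pi'$-orbit inside $\Pi z$, so it is $[gz]$ for a unique coset $\Pi'g$. The pullback is therefore a disjoint union of copies of $X\times E\Pi$, indexed by the cosets, and the copy of $g$ maps to $X\times_{\Pi'}E\Pi$ by $z\mapsto[gz]$. Summing over the copies gives (3.1). The term $g^*\rho(x)$ depends only on the coset because $\rho(x)$ is $\Pi'$-invariant.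

**Fact 3.3.** Let $\Pi$ be a finite cyclic $p$-group, possibly trivial. Then $H^k(B\Pi)=R,\ 0,\ R/|\Pi|,\ 0$ for $k=0,1,2,3$. For $\Pi'\le\Pi$ the map $H^2(B\Pi)\to H^2(B\Pi')$ is onto.

The groups are the textbook ones. For surjectivity, $H^i(B\Pi;\mathbb Q)=0$ for $i>0$, so the sequence $0\to R\to\mathbb Q\to\mathbb Q/R\to0$ gives naturally $H^2(B\Pi)\cong H^1(B\Pi;\mathbb Q/R)=\mathrm{Hom}(\Pi,\mathbb Q/R)$. The group $\mathbb Q/R$ is divisible, hence injective, so homomorphisms extend from $\Pi'$ to $\Pi$.

**Fact 3.4.** Let $\Pi$ be a finite cyclic $p$-group, $X$ connected, and $H^1(X)$ a free $R[\Pi]$-module of finite rank. Then every $x\in H^2_\Pi(X)$ with $\rho(x)=0$ is constant, and $\rho:H_\Pi^2(X)\to H^2(X)^\Pi$ is onto.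

*Proof.* Use the spectral sequence $E_2^{a,b}=H^a(\Pi;H^b(X))\Rightarrow H_\Pi^{a+b}(X)$ of the fibration $X\to X\times_\Pi E\Pi\to B\Pi$. Free modules over the group ring of a finite group are coinduced, so $E_2^{a,1}=0$ for $a>0$. Also $E_2^{3,0}=H^3(B\Pi)=0$. The map $\rho$ is the edge map to $E_2^{0,2}=H^2(X)^\Pi$. Its kernel is filtered by $E_\infty^{1,1}=0$ and $E_\infty^{2,0}$, and the latter is the image of $H^2(B\Pi)$. This is the first claim. The differentials leaving $E^{0,2}$ go to $E_2^{2,1}=0$ and $E_3^{3,0}=0$, which is the second. $\square$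

## 4. The complex $Z_I(L)$ of tuples on one-skeleta

For a simplicial complex $L$ let $L^k$ be its $k$-skeleton. "Simplex" means closed simplex, and $\sigma^{(1)}$ is the $1$-skeleton of $\sigma$.

**Definition 4.1.** Let $L$ be a finite simplicial complex and $I$ a finite nonempty set. Put
$$A_\sigma=(\sigma^{(1)})^I,\qquad Z_I(L)=\bigcup_{\sigma\in L}A_\sigma\subset|L|^I.$$

Section 1 is the case where $L$ is a triangle $\sigma$ and $|I|=2$: then $A_\sigma=T$. The subset $Z_I(\partial\sigma)=D$ is the chain of three squares $e\times e$ along the diagonal, meeting only at the points $(v,v)$.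

In general $Z_I(L)$ is a finite regular CW complex. Its cells are the products $\prod_ie_i$ of simplices of dimension $\le1$ that are faces of a common simplex of $L$. Write $Z=Z_I(L)$, $Z^k=Z_I(L^k)$, $A_{\partial\sigma}=Z_I(\partial\sigma)$. Since $\sigma^{(1)}\cap\tau^{(1)}=(\sigma\cap\tau)^{(1)}$,
$$A_\sigma\cap A_\tau=A_{\sigma\cap\tau}\quad(\text{empty if }\sigma\cap\tau=\emptyset).$$
So $A_\sigma\cap Z^{k-1}=A_{\partial\sigma}$ for a $k$-simplex $\sigma$, and $A_\sigma\cap A_\tau\subset Z^{k-1}$ for distinct $k$-simplices. Let $pr_i(x)=x_i$ and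
$$a:Z\to|L|,\qquad a(x)=\frac1{|I|}\sum_{i\in I}x_i,$$
computed in a simplex containing all $x_i$. For $x\in A_\sigma$, the points $a(x)$ and all $x_i$ lie in $\sigma$.

If a group $\Pi$ acts simplicially on $L$ and acts on $I$, it acts on $Z$ by $(gx)_i=g\,x_{g^{-1}i}$ and permutes the cells. The map $a$ is equivariant, and $gA_\sigma=A_{g\sigma}$.

**Property 4.2 (excision).** $H^*(Z^k,Z^{k-1})=\bigoplus_{\dim\sigma=k}H^*(A_\sigma,A_{\partial\sigma})$. This is immediate from the intersections just computed.

**Property 4.3 (one-skeleton).** $a:Z^1\to L^1$ is an equivariant homotopy equivalence. Its inverse is the diagonal $x\mapsto(x,\dots,x)$, which is equivariant. The homotopy $x_i\mapsto(1-s)x_i+s\,a(x)$ is equivariant and stays in $e^I=A_e$ for each edge $e$.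

**Property 4.4 (emptying simplices).** The straight-line homotopy deforms $a$ to $pr_i$ through maps carrying every $A_\sigma$ to $\sigma$, and $pr_i(Z)\subset L^1$. Hence, non-equivariantly:

- $a^*=0:H^k(L^k,L^{k-1})\to H^k(Z^k,Z^{k-1})$ for $k\ge2$, as $pr_i(Z^k)\subset L^1\subset L^{k-1}$;
- $a^*=0:H^2(L)\to H^2(Z)$, as $pr_i$ factors through $L^1$ and $H^2(L^1)=0$.

For a $k$-simplex $\sigma$ with $k\ge2$, let $[\sigma]$ generate $H^k(\sigma,\partial\sigma)$ and $[\partial\sigma]$ generate $H^{k-1}(\partial\sigma)$, so $\delta[\partial\sigma]=\pm[\sigma]$.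

**Property 4.5 (degree two).** The maps
$$H^2(Z^2,Z^1)\to H^2(Z^2),\qquad H^2(Z^2)\to\bigoplus_{\dim\sigma=2}H^2(A_\sigma)$$
are isomorphisms. Moreover, for a $2$-simplex $\sigma$, $H^1(A_\sigma)=R^I$ with basis $pr_i^*[\partial\sigma]$, and $H^1(A_\sigma)\to H^1(A_{\partial\sigma})\cong R$ is the sum of coordinates.

*Proof.* For a $2$-simplex, $A_\sigma=(\partial\sigma)^I$ is a torus, which gives the basis. By 4.3, $a^*:H^*(\partial\sigma)\to H^*(A_{\partial\sigma})$ is an isomorphism. By 4.4 for the complex $\partial\sigma$, each $pr_i^*[\partial\sigma]$ restricts to the generator $a^*[\partial\sigma]$ of $H^1(A_{\partial\sigma})$. So the restriction is the sum of coordinates, and it is onto. As $H^2(A_{\partial\sigma})=0$, the exact sequence of the pair gives $H^2(A_\sigma,A_{\partial\sigma})\cong H^2(A_\sigma)$. With 4.2, the composite of the two maps of the statement is an isomorphism. The first map is thus injective, and it is onto since $H^2(Z^1)\cong H^2(L^1)=0$. So it is an isomorphism, and then so is the second. $\square$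

**Property 4.6 (pairs).** Let $D$ be a finite connected graph. Then $H^*(D)$ is $R$-free and sits in degrees $0,1$, with $H^0(D)=R$. The Künneth formula gives $H^1(D^I)=\bigoplus_ipr_i^*H^1(D)\cong H^1(D)\otimes R^I$ and
$$H^2(D^I)=\bigoplus_PH^2(D^I)_P,\qquad H^2(D^I)_P=pr_i^*H^1(D)\cdot pr_j^*H^1(D)\cong H^1(D)\otimes H^1(D),$$
over unordered pairs $P=\{i,j\}\subset I$, $i\ne j$. There is no room for two factors at one index, because $D$ is one-dimensional. Restriction to $D_1^I$, for a connected subgraph $D_1\subset D$, respects this decomposition. All this applies to the $A_\sigma$. With 4.5,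
$$H^2(Z^2)=\bigoplus_{(\sigma,P),\,\dim\sigma=2}R\cdot pr_i^*[\partial\sigma]\,pr_j^*[\partial\sigma].\tag{4.1}$$
If $\Pi$ acts as above, then $pr_i\circ g=g\circ pr_{g^{-1}i}$. So $g^*$ carries the $(\sigma,P)$-component to the $(g^{-1}\sigma,g^{-1}P)$-component. If $g$ acts trivially on a simplex $\Delta$, then $g^*$ carries $H^2(A_\Delta)_P$ to $H^2(A_\Delta)_{g^{-1}P}$.

## 5. A class that survives, and the tower built from it

Everything rests on one estimate.

**Proposition 5.1.** Let $L$ be a finite connected simplicial complex, $\dim L\le3$, with a free simplicial action of $G_1=\mathbb Z_{p^s}$, $s\ge0$. Let $r\ge1$ and $G=\mathbb Z_{p^{s+r}}$, acting on $L$ via the canonical epimorphism $G\to G_1$, whose kernel $\Gamma$ has order $p^r$, and on $I=G$ by translations. With $K=|L|/G=|L|/G_1$ and $Z=Z_I(L)$,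
$$\ker\big(a^*:H^3(K)\to H_G^3(Z)\big)\subset p^{\,r-1}H^3(K).$$

Here $a^*$ is induced by $Z\times_GEG\to K$, $[x,e]\mapsto[a(x)]$. The proof takes Sections 6–8. First we see why it suffices.

*Proof of Theorem B(1), assuming Proposition 5.1.*

**Step 1: the tower.** The aim is to build finite connected simplicial complexes $L_j$ of dimension $\le3$ with free simplicial actions of $G_j=\mathbb Z_{p^{s_j}}$ ($s_0=0$, $s_j$ strictly increasing). We also want maps $f_j:|L_{j+1}|\to|L_j|$, equivariant with respect to the canonical epimorphisms $G_{j+1}\to G_j$, and nonzero classes $u_j\in H^3(K_j)$, $K_j=|L_j|/G_j$, such that $u_{j+1}$ is the pullback of $u_j$. Start with $L_0=K_0$, $u_0=u$.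

Given $L_j$, fix a metric $d_j$ on it. Replace $L_j$ by an iterated barycentric subdivision such that for all $i\le j$ the image in $L_i$ of each simplex of $L_j$ has $d_i$-diameter $<2^{-j}$. This is possible by uniform continuity. It changes neither the space nor the maps, and the action stays simplicial and free.

The group $H^3(K_j)$ is finitely generated over the local principal ideal domain $R=\mathbb Z_{(p)}$, so $\bigcap_rp^rH^3(K_j)=0$. Choose $r\ge1$ with $u_j\notin p^{r-1}H^3(K_j)$. Put $s_{j+1}=s_j+r$, $G=G_{j+1}=\mathbb Z_{p^{s_{j+1}}}$, $Z=Z_G(L_j)$ as in Proposition 5.1, and $E=G*G*G*G*G$. The fivefold join of nonempty discrete sets is $3$-connected (for comparison, the twofold join of two-point sets is a circle, which is $0$-connected). A simplex of $E$ has at most one vertex in each join factor, and $G$ acts freely on each factor, so no simplex of $E$ is mapped to itself by a nontrivial element.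

$Z\times E$ is a finite regular CW complex whose cells are products of simplices. The group $G$ permutes these cells freely and maps cells affinely onto cells. Hence $G$ acts simplicially on the barycentric subdivision of $Z\times E$. The action is free: an element fixing a point maps the simplex carrying that point, a chain of cells of different dimensions, to itself, so it fixes each of these cells and is trivial. Let $L_{j+1}$ be the $3$-skeleton of the subdivision and $f_j(x,e)=a(x)$.

$Z$ is connected, since $Z^1\simeq L_j^1$ is connected and each $A_\sigma$ is connected and meets $Z^1$. So $Z\times E$ and its $3$-skeleton $L_{j+1}$ are connected.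

**Step 2: the class survives.** The aim is $u_{j+1}\ne0$. By Proposition 5.1, $u_j$ has nonzero image in $H^3_G(Z)$. The projection $Z\times_G(E\times EG)\to Z\times_GEG$ is a fibre bundle with $3$-connected fibre $E$, hence an isomorphism on $H^3$. The projection $Z\times_G(E\times EG)\to(Z\times E)/G$ is a homotopy equivalence, because $G$ acts freely on $Z\times E$ and the fibre $EG$ is contractible. The maps to $K_j$ given by $a$ are compatible with these projections, so $u_j$ has nonzero image in $H^3((Z\times E)/G)$. Finally, $K_{j+1}$ is the $3$-skeleton of a CW structure on $(Z\times E)/G$, so $H^3((Z\times E)/G)\to H^3(K_{j+1})$ is injective.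

**Step 3: the limit and its orbit space.** Here we define $X$ and identify $X/A_p$. Let $X=\varprojlim(|L_j|,f_j)$, a nonempty compactum, with projections $\pi_j:X\to L_j$. The group $A_p=\varprojlim G_j$ acts continuously by $(gx)_j=g_jx_j$. The action is free, since $g_jx_j=x_j$ forces $g_j=0$ for each $j$. Consider the natural map $X/A_p\to Y:=\varprojlim K_j$.

- It is surjective: over $(k_j)\in Y$ the $G_j$-orbits lying over $k_j$ form an inverse system of nonempty finite sets, which has nonempty limit.
- It is injective: if $x,x'$ have the same image, there are unique $g_j\in G_j$ with $g_jx_j=x_j'$. By uniqueness they are compatible, so they define $g\in A_p$ with $gx=x'$.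

A continuous bijection from a compact space to a Hausdorff space is a homeomorphism, so $X/A_p\cong Y$.

**Step 4: $\dim Y=3$.** By (D1), $\dim Y\le3$. By (D3), $\check H^3(Y)=\varinjlim H^3(K_j)$, and $u$ has nonzero image there because all $u_j\ne0$. By (D2), $\dim Y\ge3$. The map $Y\to K_0$ is the one required in Theorem B(1).

**Step 5: $\dim X\le1$.** We use (D6) and the emptying of simplices from Section 1. Let $g_j:L_{j+1}\to L_j^1$, $g_j(x,e)=x_0$, the coordinate with index $0\in G_{j+1}$. The points $g_j(x,e)$ and $f_j(x,e)=a(x)$ lie in a common simplex of $L_j$. Put $\varphi_j=g_j\pi_{j+1}:X\to L_j^1$. If $\varphi_j(x)=\varphi_j(x')$, then $\pi_j(x)$ and $\pi_j(x')$ lie in simplices of $L_j$ having a common point, so $d_i(\pi_i(x),\pi_i(x'))<2\cdot2^{-j}$ for all $i\le j$. In the metric $\sum_i2^{-i}\min(1,d_i)$ on $X$, the distance of $x$ and $x'$ is at most $\sum_{i\le j}2^{-i}\cdot2\cdot2^{-j}+\sum_{i>j}2^{-i}\le4\cdot2^{-j}+2^{-j}$. So $\varphi_j$ is an $\varepsilon_j$-map to a polyhedron of dimension $\le1$, with $\varepsilon_j\to0$.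

**Step 6: $\dim X\ge1$.** If $\dim X=0$, then $\dim Y=0$ by the clopen argument of Section 2, contradicting Step 4. So $\dim X=1$ and $\dim X/A_p=3$. $\square$

What remains is Proposition 5.1. The ordinary map $a^*$ kills everything in degree three (Property 4.4), so the whole content is equivariant.

## 6. Triangles: the sum of coordinates detects multiples of $|\Gamma|$

**Setting (S).** $\Pi$ is a finite cyclic $p$-group acting simplicially on a finite connected simplicial complex $L$. The subgroup $\Gamma\le\Pi$ acts trivially on $L$, and $\Pi/\Gamma$ acts freely on $|L|$. $I$ is a finite nonempty $\Pi$-set on which $\Gamma$ acts freely.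

Proposition 5.1 is in this setting with $\Pi=G$. No element of $\Pi\setminus\Gamma$ maps a simplex to itself, since the barycenter would be fixed. Put $K=|L|/\Pi$, $K^k=|L^k|/\Pi$; then $K$ is a finite CW complex with skeleta $K^k$, whose cells are the images of the simplices. The map $[x,e]\mapsto[a(x)]$ induces $a^*:H^*(K)\to H^*_\Pi(Z)$, and similarly for pairs.

The group $\Pi$ permutes the $A_\sigma$ with $\dim\sigma=k$, each with stabilizer $\Gamma$, and $\big(\coprod_{\tau\in\Pi\sigma}A_\tau\big)\times_\Pi E\Pi=A_\sigma\times_\Gamma E\Pi$. So excision in the Borel construction gives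
$$H^*_\Pi(Z^k,Z^{k-1})=\bigoplus_\sigma H^*_\Gamma(A_\sigma,A_{\partial\sigma}),\tag{6.1}$$
over representatives $\sigma$ of the $\Pi$-orbits of $k$-simplices. Under (6.1) and $H^k(K^k,K^{k-1})=\bigoplus_\sigma H^k(\sigma,\partial\sigma)$, the map $a^*$ is the direct sum of the maps $a^*:H^k(\sigma,\partial\sigma)\to H_\Gamma^k(A_\sigma,A_{\partial\sigma})$. In the same way $H_\Pi^*(L^k,L^{k-1})=\bigoplus_\sigma H^*_\Gamma(\sigma,\partial\sigma)$.

Since $\Gamma$ acts trivially on $L$, we have $H_\Gamma^*(L',L'')=H^*((L',L'')\times B\Gamma)$ for subcomplexes $L''\subset L'$. In the Künneth formula for $H^1(L'\times B\Gamma)$, $L'$ connected, the group $H^1(B\Gamma)$ vanishes. So do the Tor terms, since each has a free or zero argument ($H^0(L')$, $H^1(B\Gamma)=0$ or $H^0(B\Gamma)$). Hence $H^1_\Gamma(L')=H^1(L')$. Finally, for a vertex $v\in\sigma$ the point $(v,\dots,v)\in A_\sigma$ is $\Gamma$-fixed.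

**Lemma 6.1.** In setting (S) let $\sigma$ be a $2$-simplex of $L$.

- (a) If $x\in H_\Gamma^2(A_\sigma,A_{\partial\sigma})$ and $\rho(x)=0$, then $x\in R\,a^*[\sigma]$.
- (b) If $n\in R$ and $n\,a^*[\sigma]=0$ in $H^2_\Gamma(A_\sigma,A_{\partial\sigma})$, then $n\in|\Gamma|R$.

*Proof.* **(a).** The aim is to show that $x$ comes from $H_\Gamma^1(A_{\partial\sigma})$, which is known. The image $x'\in H_\Gamma^2(A_\sigma)$ of $x$ has $\rho(x')=0$. The module $H^1(A_\sigma)=R^I$ is $R[\Gamma]$-free, since $\Gamma$ permutes the basis freely. By Fact 3.4, $x'$ is the pullback of some $\kappa\in H^2(B\Gamma)$. Now $x'$ vanishes on $A_{\partial\sigma}$, which contains a $\Gamma$-fixed point, and restriction of $x'$ to that point gives back $\kappa$. So $\kappa=0$ and $x'=0$. Hence $x=\delta y$ with $y\in H_\Gamma^1(A_{\partial\sigma})$. By 4.3, $H^1_\Gamma(A_{\partial\sigma})\cong H_\Gamma^1(\partial\sigma)=H^1(\partial\sigma)$ via $a^*$, so $y=m\,a^*[\partial\sigma]$ and $x=\pm m\,a^*[\sigma]$.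

**(b).** This is the degree argument of Section 1 in cohomology. As $a^*[\sigma]=\pm\delta a^*[\partial\sigma]$, the class $n\,a^*[\partial\sigma]$ is in the image of $H_\Gamma^1(A_\sigma)\to H^1_\Gamma(A_{\partial\sigma})$. Apply $\rho$: the class $n\,a^*[\partial\sigma]$ lies in the image of $H^1(A_\sigma)^\Gamma=(R^I)^\Gamma$ in $H^1(A_{\partial\sigma})=R$. By 4.5 the map $R^I\to R$ is the sum of coordinates. Invariant vectors are constant on the $\Gamma$-orbits in $I$, each of which has $|\Gamma|$ elements. So $n\in|\Gamma|R$. $\square$

As a rehearsal for Proposition 5.1, here is its two-dimensional analogue.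

**Remark 6.2.** If in Proposition 5.1 $\dim L\le2$, then $\ker(a^*:H^2(K)\to H_G^2(Z))\subset p^rH^2(K)$. Indeed, let $a^*u=0$ and lift $u$ to $\hat u\in H^2(K,K^1)$. Then $a^*\hat u=\delta v$ with $v\in H^1_G(Z^1)\cong H_G^1(L^1)$. Now $H_G^0(L^0)=H^0(K^0)$, $H_G^1(L^1,L^0)=\bigoplus_eH^1((e,\partial e)\times B\Gamma)=H^1(K^1,K^0)$, and $H^1_G(L^0)=\bigoplus_v H^1(B\Gamma)=0$, so $H^1_G(L^1)$ and $H^1(K^1)$ are the same cokernel. Thus $v=a^*w$ with $w\in H^1(K^1)$, and $a^*(\hat u-\delta w)=0$ in $\bigoplus_\sigma H_\Gamma^2(A_\sigma,A_{\partial\sigma})$. By Lemma 6.1(b) all coefficients of $\hat u-\delta w$ lie in $p^rR$, and $\hat u-\delta w$ still maps to $u$.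

The pattern is: lift, correct by a class $w$ from downstairs, then read off coefficients simplex by simplex. In Section 8 we try it one dimension higher. For that we need to know the classes on $Z^2$ that $\rho$ does not see.

## 7. Classes on the two-skeleton that $\rho$ does not see

**Lemma 7.1.** In setting (S):

- (i) If $v\in H_\Pi^2(Z^2)$ and $\rho(v)=0$, then $v=a^*w+\text{constant}$ for some $w\in H^2(K^2)$.
- (ii) If $L=\partial\Delta$ with $\Delta$ a $3$-simplex, $\Pi=\Gamma$, and $n\,a^*[\partial\Delta]=0$ in $H_\Gamma^2(A_{\partial\Delta})$, then $n\in|\Gamma|R$.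

*Proof of (i).*

**Step 1: every class in $H^2_\Pi(Z^1)$ is constant.** This will let us move $v$ off $Z^1$. By 4.3, $H_\Pi^2(Z^1)\cong H_\Pi^2(L^1)$, and constants correspond to constants. Let $x\in H_\Pi^2(L^1)$. For a vertex $b$ let $x_b\in H_\Gamma^2(\{b\})=H^2(B\Gamma)$ be its restriction. If $b,b'$ are the endpoints of an edge $e$, then $x_b=x_{b'}$, since both are restrictions of one element of $H_\Gamma^2(e)=H^2(B\Gamma)$. As $L^1$ is connected, all $x_b$ equal one $\kappa'\in H^2(B\Gamma)$. By Fact 3.3 choose $\kappa\in H^2(B\Pi)$ restricting to $\kappa'$. Then $x-\kappa$ vanishes in $H_\Pi^2(L^0)=\bigoplus_bH^2_\Gamma(\{b\})$ (sum over representatives), so it comes from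
$$H_\Pi^2(L^1,L^0)=\bigoplus_eH^2_\Gamma(e,\partial e)=\bigoplus_eH^1(B\Gamma)=0.$$
So $x$ is the constant class $\kappa$.

**Step 2: lifting and splitting.** We now express $v$ by triangles and use Lemma 6.1(a) on each. Subtract a constant class from $v$ so that $v|_{Z^1}=0$. This keeps $\rho(v)=0$. So $v$ is the image of some $\hat v\in H_\Pi^2(Z^2,Z^1)$. The image of $\rho(\hat v)$ in $H^2(Z^2)$ is $\rho(v)=0$, and $H^2(Z^2,Z^1)\to H^2(Z^2)$ is injective by 4.5, so $\rho(\hat v)=0$. In (6.1), each component of $\hat v$ is then killed by $\rho$, so by Lemma 6.1(a) it is a multiple of $a^*[\sigma]$. Hence $\hat v=a^*\hat w$ with $\hat w\in H^2(K^2,K^1)$. Let $w$ be the image of $\hat w$ in $H^2(K^2)$.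

*Proof of (ii).* The aim is to reduce to Lemma 6.1(b), face by face. Let $\sigma_0$ be a $2$-face of $\Delta$. Up to sign, $[\partial\Delta]$ is the image of $[\sigma_0]\in H^2(\partial\Delta,(\partial\Delta)^1)$. Here $Z=Z^2=A_{\partial\Delta}$. If $n\,a^*[\partial\Delta]=0$, then $n\,a^*[\sigma_0]\in H_\Gamma^2(Z^2,Z^1)$ is in the image of $H_\Gamma^1(Z^1)\cong H_\Gamma^1((\partial\Delta)^1)=H^1((\partial\Delta)^1)$, via $a^*$. So $a^*(n[\sigma_0]-\delta\alpha)=0$ for some $\alpha\in H^1((\partial\Delta)^1)$. By (6.1) and Lemma 6.1(b), all coefficients of $n[\sigma_0]-\delta\alpha$ lie in $|\Gamma|R$. Evaluate on the fundamental cycle of $\partial\Delta$: $\delta\alpha$ gives $0$ and $n[\sigma_0]$ gives $\pm n$. So $n\in|\Gamma|R$. $\square$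

## 8. Tetrahedra: pairs of indices and transfers

**Where the argument for triangles stops.** Try to repeat Remark 6.2 for $u\in H^3(K)$ with $a^*u=0$. We lift $u$ to $\hat u\in H^3(K,K^2)$ and get $a^*\hat u=\delta v$ with $v\in H_G^2(Z^2)$. Lemma 7.1(i) would let us correct by a class $w$, but only if $\rho(v)=0$, and there is no reason for that. Suppose this is arranged. Reading off the coefficient $n$ at a tetrahedron $\Delta$, we have $n\,a^*[\Delta]=0$, so $n\,a^*[\partial\Delta]$ extends to a class $B\in H_\Gamma^2(A_\Delta)$. In Lemma 6.1(b) we applied $\rho$ at this point and read off $n$ from the sum of coordinates. Here $\rho(a^*[\partial\Delta])=0$ by Property 4.4, so applying $\rho$ yields only $\rho(B)|_{A_{\partial\Delta}}=0$, an equation in which $n$ no longer occurs. If $B$ were $0$, Lemma 7.1(ii) would finish the proof; the obstacle is exactly the unknown class $B$.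

The way past both difficulties is that second cohomology is indexed by pairs of indices (Property 4.6), and translations permute pairs almost freely. An invariant class is therefore almost a sum over the group, $\sum_gg^*\beta$, and by (3.1) such a sum is $\rho$ of a transfer. A transfer of a class that is already restricted from $\Gamma$ produces the index as a factor, and that factor bounds $n$.

"Almost" concerns only $p=2$. If a nontrivial translation maps a pair $\{i,j\}\subset G$ to itself, it interchanges $i$ and $j$, so it has order $2$. Hence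
$$\text{nontrivial stabilizers of pairs occur only for }p=2,\text{ and then they have order }2.\tag{8.1}$$
Example: in $G=\mathbb Z_4$ the pairs $\{0,1\},\{1,2\},\{2,3\},\{3,0\}$ form a free orbit, while $\{0,2\},\{1,3\}$ form an orbit with stabilizer $\{0,2\}$.

*Proof of Proposition 5.1.* We are in setting (S) with $\Pi=G$. Let $u\in H^3(K)$ with $a^*u=0$. As $H^3(K^2)=0$, lift $u$ to $\hat u\in H^3(K,K^2)$. Since $a^*\hat u$ maps to $a^*u=0$ in $H^3_G(Z)$, there is $v\in H_G^2(Z^2)$ with
$$a^*\hat u=\delta v\quad\text{in }H^3_G(Z,Z^2).\tag{8.2}$$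

**Step 1: we may assume $\rho(v)=0$.** The purpose is to make Lemma 7.1(i) applicable. We write $\rho(v)$ as a sum over $G$, and subtract a transfer from $v$.

First, $\rho(v)$ extends to $Z$. Indeed $\delta\rho(v)=\rho(a^*\hat u)$. This class is the image of $\hat u$ under $H^3(K,K^2)\to H^3(L,L^2)\to H^3(Z,Z^2)$, and the second map is zero by 4.4. Write $\rho(v)=\sum_{(\sigma,P)}\rho(v)_{\sigma,P}$ as in (4.1). Since $\rho(v)$ is $G$-invariant, $g^*(\rho(v)_{\sigma,P})=\rho(v)_{g^{-1}\sigma,g^{-1}P}$.

Next, components at pairs with nontrivial stabilizer vanish. Let $P=\{i,j\}$ be such a pair. By (8.1), $p=2$ and the stabilizer is $\{1,h\}$, with $h$ the element of order $2$ in $G$. As $r\ge1$, $h\in\Gamma$, so $h$ acts trivially on $L$. It sends $pr_i^*[\partial\sigma]\,pr_j^*[\partial\sigma]$ to $pr_j^*[\partial\sigma]\,pr_i^*[\partial\sigma]=-pr_i^*[\partial\sigma]\,pr_j^*[\partial\sigma]$. Invariance gives $2\rho(v)_{\sigma,P}=0$, so $\rho(v)_{\sigma,P}=0$.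

Let $\mathcal S$ contain exactly one pair from each free $G$-orbit of pairs, and put
$$y=\sum_\sigma\sum_{P\in\mathcal S}\rho(v)_{\sigma,P}\in H^2(Z^2).$$
By invariance $g^*y=\sum_\sigma\sum_{P\in g^{-1}\mathcal S}\rho(v)_{\sigma,P}$. Each pair with trivial stabilizer lies in $g^{-1}\mathcal S$ for exactly one $g$. Hence $\sum_{g\in G}g^*y=\rho(v)$.

Next, $y$ extends to $Z$. By 4.2 it suffices that for every $3$-simplex $\Delta$ the class $y|_{A_{\partial\Delta}}$ is in the image of $H^2(A_\Delta)$. Since $\rho(v)$ extends to $Z$, the class $\rho(v)|_{A_{\partial\Delta}}$ is the restriction of some $b=\sum_Pb_P\in H^2(A_\Delta)$. By 4.5 for $\partial\Delta$, $H^2(A_{\partial\Delta})\cong\bigoplus_\sigma H^2(A_\sigma)$ over the $2$-faces $\sigma$ of $\Delta$, and $H^2(A_\Delta)\to H^2(A_\sigma)$ respects the decompositions by pairs. So $b_P|_{A_\sigma}=\rho(v)_{\sigma,P}$ for all $P$ and $\sigma$, and $y|_{A_{\partial\Delta}}$ is the restriction of $\sum_{P\in\mathcal S}b_P$.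

Let $\hat y\in H^2(Z)$ extend $y$, and let $v'=\mathrm{tr}_1^G(\hat y)\in H_G^2(Z)$. By (3.1), $\rho(v'|_{Z^2})=\sum_gg^*y=\rho(v)$. As $v'$ lives on $Z$, $\delta(v'|_{Z^2})=0$. Replace $v$ by $v-v'|_{Z^2}$: (8.2) still holds, and now $\rho(v)=0$.

**Step 2: correction by a class from $K^2$.** The purpose is to get an equation in each tetrahedron separately. By Lemma 7.1(i), $v=a^*w+\text{constant}$ with $w\in H^2(K^2)$. Constants extend to $Z$, so $\delta v=a^*\delta w$ and
$$a^*(\hat u-\delta w)=0\quad\text{in }H_G^3(Z,Z^2)=\bigoplus_\Delta H_\Gamma^3(A_\Delta,A_{\partial\Delta}).$$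

**Step 3: the extension class $B$.** From here on the aim is to show that all coefficients of $\hat u-\delta w$ lie in $p^{r-1}R$. Let $n$ be the coefficient on $\Delta$. By (6.1), $n\,a^*[\Delta]=0$ in $H_\Gamma^3(A_\Delta,A_{\partial\Delta})$. As $a^*[\Delta]=\pm\delta a^*[\partial\Delta]$, there is $B\in H_\Gamma^2(A_\Delta)$ with
$$n\,a^*[\partial\Delta]=B|_{A_{\partial\Delta}}\in H_\Gamma^2(A_{\partial\Delta}).\tag{8.3}$$
By 4.4 for $\partial\Delta$, $\rho(B)|_{A_{\partial\Delta}}=0$. This is true pair by pair: restricting to the tori $A_\sigma$, $\sigma\subset\Delta$, and using 4.5 and 4.6, we get $\rho(B)_P|_{A_{\partial\Delta}}=0$ for each $P$.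

**Step 4: $\rho(B)$ as a sum over the group.** The purpose is to prepare a transfer. Let $H\le\Gamma$ be trivial if $p$ is odd and of order $2$ if $p=2$. By (8.1), the stabilizer in $\Gamma$ of any pair is contained in $H$. So $\Gamma/H$ acts freely on the set of $H$-orbits of pairs: if $gP=hP$ with $h\in H$, then $h^{-1}g\in H$ and $g\in H$. Choose one $H$-orbit from each $\Gamma/H$-orbit and let $\mathcal T$ be their union. Then the translates $g\mathcal T$, $g\in\Gamma/H$, partition the set of all pairs. (For $G=\Gamma=\mathbb Z_4$, $H=\{0,2\}$, one may take $\mathcal T$ to consist of $\{0,1\},\{2,3\},\{0,2\}$.) Put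
$$\beta=\sum_{P\in\mathcal T}\rho(B)_P.$$
Since $\rho(B)$ is $\Gamma$-invariant and $\mathcal T$ is $H$-invariant, $\beta\in H^2(A_\Delta)^H$. Also $g^*\beta=\sum_{P\in g^{-1}\mathcal T}\rho(B)_P$, so $\sum_{g\in\Gamma/H}g^*\beta=\rho(B)$. By Step 3, $\beta|_{A_{\partial\Delta}}=0$.

**Step 5: $B$ is a transfer plus a constant.** Here we lift the identity of Step 4 from ordinary to equivariant cohomology. As $\Gamma$ acts trivially on $\Delta$ and freely on $I$, $H^1(A_\Delta)=H^1(\Delta^{(1)})\otimes R^I$ is free over $R[\Gamma]$ and over $R[H]$. By Fact 3.4 for $H$ choose $B_H\in H_H^2(A_\Delta)$ with $\rho(B_H)=\beta$. By (3.1),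
$$\rho\big(B-\mathrm{tr}_H^\Gamma B_H\big)=\rho(B)-\sum_{g\in\Gamma/H}g^*\beta=0,$$
so $B-\mathrm{tr}_H^\Gamma B_H$ is constant, by Fact 3.4 for $\Gamma$.

**Step 6: the index appears.** Now we restrict to $A_{\partial\Delta}$. We have $\rho(B_H|_{A_{\partial\Delta}})=\beta|_{A_{\partial\Delta}}=0$. Apply Lemma 7.1(i) to the complex $\partial\Delta$ with $H$ in the roles of both $\Pi$ and $\Gamma$; this is allowed, since $H$ acts trivially on $\partial\Delta$ and freely on $I$. The quotient $K$ is then $\partial\Delta$ itself, and $H^2(\partial\Delta)=R[\partial\Delta]$, so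
$$B_H|_{A_{\partial\Delta}}=m\,a^*[\partial\Delta]+\text{constant},\qquad m\in R.$$
The class $a^*[\partial\Delta]\in H_H^2(A_{\partial\Delta})$ is the restriction of $a^*[\partial\Delta]\in H_\Gamma^2(A_{\partial\Delta})$, so its transfer is $[\Gamma:H]\,a^*[\partial\Delta]$. Transfers of constants are constant and transfers commute with restriction to $A_{\partial\Delta}$. So (8.3) and Step 5 yield
$$n\,a^*[\partial\Delta]=\text{constant}+m\,[\Gamma:H]\,a^*[\partial\Delta]\quad\text{in }H_\Gamma^2(A_{\partial\Delta}).$$
At a $\Gamma$-fixed point $(v,\dots,v)$, with $v$ a vertex of $\Delta$, the class $a^*[\partial\Delta]$ restricts to $0$, because it is pulled back through $H^2(\{v\})=0$. So the constant is $0$. By Lemma 7.1(ii), $n-m[\Gamma:H]\in|\Gamma|R$, and therefore $n\in[\Gamma:H]R\subset p^{r-1}R$.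

**Step 7: conclusion.** All coefficients of $\hat u-\delta w$ lie in $p^{r-1}R$, so $\hat u-\delta w\in p^{r-1}H^3(K,K^2)$. Its image in $H^3(K)$ is $u$, since $\delta w$ maps to $0$. Hence $u\in p^{r-1}H^3(K)$. $\square$

This completes the proof of Theorem B(1), and hence of Theorem A.

## 9. Products with cubes

*Proof of Theorem B(2).* Take $X$ from Theorem A, $Y=X/A_p$, and let $A_p$ act on $X\times[0,1]^{n-1}$ trivially on the second factor. The action is free with orbit space $Y\times[0,1]^{n-1}$. By (D4), applied $n-1$ times, the dimensions are $1+(n-1)=n$ and $3+(n-1)=n+2$. The case $n=0$ was settled in Section 2 by the clopen argument, which uses no freeness. $\square$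

## 10. The mapping torus and the bound $n+2$ for free actions

**Definition 10.1.** For a compactum $Y$, $\dim_{\mathbb Z}Y\le m$ means that $\check H^k(Y,B;\mathbb Z)=0$ for all $k>m$ and all closed $B\subset Y$.

Example: $\dim_{\mathbb Z}[0,1]=1$, by (D2) and $H^1([0,1],\{0,1\};\mathbb Z)=\mathbb Z$. By Alexandroff's theorem, $\dim Y=\dim_{\mathbb Z}Y$ whenever $\dim Y<\infty$. In this section cohomology is Čech, equivalently sheaf, cohomology.

*Proof of Theorem B(3).* Let $A_p$ act freely on $X$, $\dim X=n<\infty$. Let $q:X\to Y=X/A_p$, let $B\subset Y$ be closed, $A=q^{-1}(B)$, and let $\tau$ be the action of $1\in A_p$.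

**Step 1: a space of dimension $\le n+1$ over $Y$ with connected fibers.** We replace the fibers $A_p$ of $q$ by solenoids, whose cohomology is small. Let $W=(X\times\mathbb R)/\mathbb Z$, with $1\in\mathbb Z$ acting by $(x,s)\mapsto(\tau x,s-1)$. It is a compactum, and it is the union of the images of $X\times[0,\frac12]$ and $X\times[\frac12,1]$, two closed subsets homeomorphic to $X\times[0,\frac12]$. By (D4), $\dim W\le n+1$. Since $q\tau=q$, the map $q$ induces $\pi:W\to Y$. Put $W_B=\pi^{-1}(B)$.

As the action is free, each fiber of $\pi$ is a solenoid $\Sigma_p=(A_p\times\mathbb R)/\mathbb Z$. Dividing by $p^iA_p$ gives $(\mathbb Z_{p^i}\times\mathbb R)/\mathbb Z\cong\mathbb R/p^i\mathbb Z$ via $[g,s]\mapsto g+s$, so $\Sigma_p$ is the limit of the circles $\mathbb R/p^i\mathbb Z$ with bonding maps of degree $p$. By (D3) its integral cohomology is $\mathbb Z$ in degree $0$, $\varinjlim(\mathbb Z\xrightarrow{p}\mathbb Z\xrightarrow{p}\cdots)=\mathbb Z[\frac1p]$ in degree $1$, and $0$ otherwise. The element $1\in\mathbb Z[\frac1p]$ comes from the circle with $i=0$, that is, from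 the map $[g,s]\mapsto s\in\mathbb R/\mathbb Z$.

**Step 2: the Leray sheaves.** To use the Leray spectral sequence we must know its coefficients. As $\pi$ is closed with compact fibers, the stalks of its Leray sheaves $\mathcal H^b$ are the cohomology groups of the fibers. So $\mathcal H^0=\mathbb Z$ (the canonical map $\mathbb Z\to\mathcal H^0$ is an isomorphism on stalks) and $\mathcal H^b=0$ for $b\ge2$. We claim that $\mathcal H^1$ is the constant sheaf $\mathbb Z[\frac1p]$. The map $W\to\mathbb R/\mathbb Z$, $[x,s]\mapsto s$, gives a class $\theta\in H^1(W;\mathbb Z)$ which restricts on each fiber to $1\in\mathbb Z[\frac1p]$. Multiplication by $p$ is invertible on the stalks of $\mathcal H^1$, hence on $\mathcal H^1$. So the sheaf map $\mathbb Z\to\mathcal H^1$, $1\mapsto\theta$, extends to $\mathbb Z[\frac1p]\to\mathcal H^1$. On stalks it is the endomorphism of $\mathbb Z[\frac1p]$ with $1\mapsto1$, an isomorphism.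

**Step 3: an exact sequence.** This isolates the group we want to kill. Consider the Leray spectral sequence, with compact supports, of the proper map $W\setminus W_B\to Y\setminus B$, and recall that compactly supported cohomology of $Y\setminus B$ is the cohomology of $(Y,B)$, likewise for $W$. It has two rows, with $E_2^{a,0}=H^a(Y,B;\mathbb Z)$ and $E_2^{a,1}=H^a(Y,B;\mathbb Z[\frac1p])$. So the sequence
$$H^{k-2}(Y,B;\mathbb Z[\tfrac1p])\xrightarrow{d_2}H^k(Y,B;\mathbb Z)\to H^k(W,W_B;\mathbb Z)\tag{10.1}$$
is exact. Let $k\ge n+3$. The right term is $0$ by (D2), since $\dim W\le n+1$.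

**Step 4: the left term vanishes.** We compare $Y$ with $X$ after inverting $p$. Let $X_i=X/p^iA_p$ and let $A_i\subset X_i$ be the image of $A$, which is the preimage of $B$. The group $\mathbb Z_{p^i}=A_p/p^iA_p$ acts freely on the compactum $X_i$ with orbit space $Y$: if $gx=hx$ with $h\in p^iA_p$, then $g=h\in p^iA_p$. So $X_i\to Y$ is a $p^i$-fold covering. The transfer composed with pullback is multiplication by $p^i$, which is invertible on $\mathbb Z[\frac1p]$. Hence $H^*(Y,B;\mathbb Z[\frac1p])$ injects into $H^*(X_i,A_i;\mathbb Z[\frac1p])$ for all $i$, and so into the direct limit over $i$.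

Moreover $(X,A)=\varprojlim(X_i,A_i)$. The map $X\to\varprojlim X_i$ is surjective, as a compatible sequence of classes is a nested sequence of nonempty compact subsets of $X$. It is injective: if $x'=h_ix$ with $h_i\in p^iA_p$ for all $i$, then by freeness all $h_i$ are equal, so they lie in $\bigcap_ip^iA_p=0$. The set $A$ is the preimage of each $A_i$. By (D3),
$$H^*(Y,B;\mathbb Z[\tfrac1p])\hookrightarrow\varinjlim_iH^*(X_i,A_i;\mathbb Z[\tfrac1p])=H^*(X,A;\mathbb Z[\tfrac1p]),$$
and the right side is $0$ in degrees $>n$ by (D2). Since $k-2\ge n+1$, the left term of (10.1) is $0$.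

**Step 5: conclusion.** By (10.1), $H^k(Y,B;\mathbb Z)=0$ for all $k\ge n+3$ and all closed $B\subset Y$, that is, $\dim_{\mathbb Z}Y\le n+2$. If $\dim Y<\infty$, then $\dim Y=\dim_{\mathbb Z}Y\le n+2$ by Alexandroff's theorem. So $\dim X/A_p\le n+2$ or $\dim X/A_p=\infty$. Together with Theorem B(2), the jump by $2$ is the largest finite jump for free actions. $\blacksquare$
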